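# Normal $C^*$-extreme maps on type I factors, and factorization in nest algebras

## 1. The algebra of operators that keep a subspace of $\mathcal G\otimes K$

Let $\mathcal G$ and $K$ be Hilbert spaces and let $E\subset\mathcal G\otimes K$ be a closed subspace. The whole lecture turns on
$$\mathcal M_E=\{m\in B(K):(1\otimes m)E\subset E\}.\tag{1}$$
This is a unital algebra. It is weak*-closed, because $m\mapsto 1\otimes m$ is weak*-continuous and $\{x: xE\subset E\}$ is weak*-closed. It need not be selfadjoint.

Conventions. Inner products are linear in the first variable. $xz^*$ is the operator $h\mapsto\langle h,z\rangle x$, so $\operatorname{tr}(xz^*b)=\langle bx,z\rangle$. $P_X$ is the orthogonal projection onto $X$, $[\,\cdot\,]$ is closed linear span, $\mathcal K(\cdot)$ denotes compact operators, and $\operatorname{Lat}\mathcal M$ is the set of closed $\mathcal M$-invariant subspaces. For a unital algebra $\mathcal M$ of operators, $\mathcal M^{-1}$ is the set of invertible $S\in\mathcal M$ with $S^{-1}\in\mathcal M$. If $S\in\mathcal M^{-1}$, then $SN=N$ for every $N\in\operatorname{Lat}\mathcal M$,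 since $S$ and $S^{-1}$ both map $N$ into $N$. In the same way, $S\in\mathcal M_E^{-1}$ gives $(1\otimes S)E=E$; and if $S\in B(K)$ is invertible with $(1\otimes S)E=E$, then $S\in\mathcal M_E^{-1}$.

**Example 1.** If $E=X\otimes K$ with $0\ne X\subset\mathcal G$ closed, then $\mathcal M_E=B(K)$.

**Example 2.** Let $K=\mathbb C^2$ with basis $k_1,k_2$, and let $E=(X_1\otimes k_1)\oplus(X_2\otimes k_2)$ with $X_1,X_2\neq 0$. For $g\in X_2$ we have $(1\otimes m)(g\otimes k_2)=g\otimes m_{12}k_1+g\otimes m_{22}k_2$. This lies in $E$ for all $g\in X_2$ iff $m_{12}=0$ or $X_2\subset X_1$. Likewise $m_{21}$ may be nonzero iff $X_1\subset X_2$. So if $X_2\subsetneq X_1$, then $\mathcal M_E$ is the algebra of upper triangular $2\times2$ matrices. If $X_1,X_2$ are incomparable, $\mathcal M_E$ is the algebra of diagonal matrices.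

The property of $\mathcal M=\mathcal M_E$ that matters is a factorization property:

**(F)** every positive invertible $D\in B(K)$ has the form $D=S^*S$ with $S\in\mathcal M^{-1}$.

$B(K)$ has (F): take $S=D^{1/2}$. The upper triangular $n\times n$ matrices have (F): this is Cholesky factorization. The diagonal matrices fail it, since $S^*S$ is then diagonal while $D$ need not be.

Here is what $\mathcal M_E$ is for. A normal unital completely positive map on $\mathcal B(\mathcal G)$ is, by Stinespring, a compression to such an $E$. We shall see that an extremality condition on the map forces (F). We then prove that (F) forces $\mathcal M_E$ to be a full "block triangular" algebra, so that it contains enough projections to cut $E$ into pieces $G_i\otimes K_i$. Each piece is a multiple of a pure map.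

## 2. $C^*$-extreme maps, pure maps, and the conjecture

Throughout, $\mathcal H\neq0$ is separable and $\mathcal G\ne0$ is arbitrary. For a unital $C^*$-algebra $\mathfrak A$, let $S_{\mathcal H}(\mathfrak A)$ be the set of unital completely positive (UCP) maps $\mathfrak A\to\mathcal B(\mathcal H)$.

**Definition.** A *$C^*$-convex combination* of $\phi_1,\dots,\phi_n\in S_{\mathcal H}(\mathfrak A)$ is a map $\sum_iT_i^*\phi_i(\cdot)T_i$ with $T_i\in\mathcal B(\mathcal H)$ and $\sum_i T_i^*T_i=1$. It is *proper* if every $T_i$ is invertible. A map $\phi\in S_{\mathcal H}(\mathfrak A)$ is *$C^*$-extreme* if, whenever $\phi=\sum_iT_i^*\phi_i(\cdot)T_i$ is a proper $C^*$-convex combination with $\phi_i\in S_{\mathcal H}(\mathfrak A)$, each $\phi_i$ is unitarily equivalent to $\phi$, that is, $\phi_i=U_i^*\phi(\cdot)U_i$ with $U_i\in\mathcal B(\mathcal H)$ unitary.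

**Definition.** A completely positive (CP) map $\phi$ is *pure* if, whenever $\psi$ and $\phi-\psi$ are CP, $\psi=t\phi$ with $t\in[0,1]$.

**Definition.** A *type I factor* is a von Neumann algebra $*$-isomorphic to some $\mathcal B(\mathcal G)$. A UCP map on it is *normal* if it is $\sigma$-weakly continuous. The direct sum of UCP maps $\phi_i:\mathfrak A\to\mathcal B(\mathcal H_i)$ over a countable index set is $a\mapsto\bigoplus_i\phi_i(a)$. A map "is" a direct sum if it is unitarily equivalent to one.

**Example 3.** On $M_2$ let $\phi(a)=\operatorname{diag}(a_{11},a_{22})$, a direct sum of two vector states. With $u=\operatorname{diag}(1,-1)$ we have $\phi(a)=\frac12a+\frac12u^*au$. This is a proper $C^*$-convex combination ($T_1=T_2=2^{-1/2}1$) of $\mathrm{id}$ and $u^*(\cdot)u$. These are injective and $\phi$ is not, so they are not unitarily equivalent to $\phi$. Hence $\phi$ is not $C^*$-extreme. In the language of Section 1, $E=\mathbb C(e_1\otimes k_1)\oplus\mathbb C(e_2\otimes k_2)$ and $\mathcal M_E$ is diagonal.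

So a direct sum of pure maps need not be $C^*$-extreme. The question, from B.V. Rajarama Bhat, Manish Kumar, "$C^\ast$-extreme maps and nests", arXiv:2103.09600 (2021), is about the other direction, and the answer is yes.

**Theorem B.** If $\phi\in S_{\mathcal H}(\mathcal B(\mathcal G))$ is normal and $C^*$-extreme, then $\phi$ is unitarily equivalent to a countable direct sum of normal pure UCP maps.

One can say exactly which direct sums occur.

**Theorem C.** A normal $\phi\in S_{\mathcal H}(\mathcal B(\mathcal G))$ is $C^*$-extreme iff it is unitarily equivalent to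
$$a\mapsto\bigoplus_{X\in\mathfrak X}(P_Xa|_X)\otimes1_{K_X}\quad\text{on}\quad\bigoplus_{X\in\mathfrak X}X\otimes K_X,\tag{2}$$
where $\mathfrak X$ is a countable set of nonzero separable closed subspaces of $\mathcal G$, totally ordered by inclusion and containing no subset order-isomorphic to $\mathbb Q$, and the $K_X$ are nonzero separable Hilbert spaces. The set $\mathfrak X$ and the dimensions $\dim K_X$ are uniquely determined by $\phi$.

We use the following textbook facts about dilations. By Stinespring's theorem, a normal $\phi$ has a *minimal dilation* $\phi(a)=V^*(a\otimes1)V$ with $V:\mathcal H\to\mathcal G\otimes K$ an isometry and $[(\mathcal B(\mathcal G)\otimes1)V\mathcal H]=\mathcal G\otimes K$. Indeed the minimal dilation of a normal map is normal, and a normal representation of $\mathcal B(\mathcal G)$ is equivalent to $a\mapsto a\otimes1_K$. Two minimal dilations of the same map are related by a unitary that intertwines the representations and the isometries. The commutant of $\mathcal B(\mathcal G)\otimes1$ is $1\otimes B(K)$, and vice versa. Finally, Arveson's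 Radon–Nikodym theorem (Acta Math. 1969): if $\phi=V^*\pi V$ is a minimal dilation, the CP maps $\psi$ with $\phi-\psi$ CP are exactly $V^*D\pi(\cdot)V$ with $D\in\pi(\mathfrak A)'$, $0\le D\le1$, and $D$ is unique.

**Example 4.** For $0\ne X\subset\mathcal G$ closed, $\psi(a)=P_Xa|_X$ is normal, UCP and pure. Its minimal dilation is the identity representation with the inclusion $X\hookrightarrow\mathcal G$. The commutant is $\mathbb C1$, so every CP map below $\psi$ is $t\psi$.

**Example 5** (the case $K=\mathbb C$)**.** Let $\phi(a)=V^*aV$ with $V:\mathcal H\to\mathcal G$ an isometry. It is pure by Example 4, and it is also $C^*$-extreme. For if $\phi=\sum T_i^*\phi_iT_i$ is proper, Radon–Nikodym gives $T_i^*\phi_i(a)T_i=d_i\phi(a)$ with $d_i$ a scalar. Setting $a=1$ gives $T_i^*T_i=d_i1$, so $d_i>0$, $T_i=\sqrt{d_i}\,u_i$ with $u_i$ unitary, and $\phi_i=u_i\phi(\cdot)u_i^*$.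

## 3. Extremality forces factorization

Let $\phi$ be normal with minimal dilation $\phi(a)=V^*(a\otimes 1)V$, and put $E=V\mathcal H$, $\mathcal M=\mathcal M_E$. The space $K$ is separable. Indeed $V\mathcal H$ is separable, so $V\mathcal H\subset\mathcal G_0\otimes K_0$ with $\mathcal G_0\subset\mathcal G$, $K_0\subset K$ separable; then $(\mathcal B(\mathcal G)\otimes1)V\mathcal H\subset\mathcal G\otimes K_0$, and minimality gives $K=K_0$. Also $K\ne0$.

**Lemma 1.** If $\phi$ is $C^*$-extreme, then $\mathcal M$ satisfies (F).

*Proof.* A positive invertible $D$ on $K$ gives a way to split $\phi$ into two pieces. Extremality says the first piece is a rotated copy of $\phi$, and comparing dilations turns this into a factorization of $D$.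

Let $D'=D/(2\|D\|)$, so that $D'$ and $1-D'$ are positive invertible. Put
$$T_1=(V^*(1\otimes D')V)^{1/2},\qquad T_2=(V^*(1\otimes(1-D'))V)^{1/2}.$$
These are invertible, since $D'\ge\delta>0$ implies $V^*(1\otimes D')V\ge\delta V^*V=\delta$, and likewise for $1-D'$. Moreover $T_1^2+T_2^2=1$. The maps
$$\phi_1(a)=T_1^{-1}V^*(a\otimes D')VT_1^{-1},\qquad\phi_2(a)=T_2^{-1}V^*(a\otimes(1-D'))VT_2^{-1}$$
are UCP, and $\phi=\sum T_i^*\phi_iT_i$ is proper. Hence $\phi_1=W^*\phi W$ with $W$ unitary. Now $V_1=(1\otimes D'^{1/2})VT_1^{-1}$ and $VW$ are isometries, and both dilate $\phi_1$ with the representation $a\mapsto a\otimes1$. Both are minimal: for $VW$ this is clear, and for $V_1$ it holds because $1\otimes D'^{1/2}$ is invertible and commutes with $\mathcal B(\mathcal G)\otimes1$. So there is a unitary in $(\mathcal B(\mathcal G)\otimes1)'$, that is, some $1\otimes U$, with $(1\otimes U)V_1=VW$. Put $S'=UD'^{1/2}$. Then $(1\otimes S')V=VWT_1$, so $(1\otimes S')E=E$ and $S'\in\mathcal M^{-1}$. Also $S'^*S'=D'$. Take $S=\sqrt{2\|D\|}\,S'$. $\square$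

## 4. Nests, and how Theorem A gives Theorem B

**Definition.** A *nest* on a Hilbert space is a family $\mathcal N$ of closed subspaces, totally ordered by inclusion, containing $0$ and the whole space, and closed under arbitrary intersections and closed spans. For $N\in\mathcal N$, $N_-$ is the closed span of the elements properly contained in $N$. If $N_-\neq N$, then $N\ominus N_-$ (or its projection) is an *atom*. $\mathcal N$ is *purely atomic* if the atoms sum to $1$. $\operatorname{Alg}\mathcal N$ is the algebra of all operators that map each $N\in\mathcal N$ into itself.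

We constantly use the dichotomy that an element of $\mathcal N$ either contains $N$ or lies in $N_-$. It implies that distinct atoms are orthogonal, and that for an atom $P$ of $N$ and any $N'\in\mathcal N$ either $P\le P_{N'}$ (if $N\subset N'$) or $PP_{N'}=0$.

**Example 6.** In $\mathbb C^n$ the nest $0\subset\langle e_1\rangle\subset\langle e_1,e_2\rangle\subset\dots\subset\mathbb C^n$ has atoms $\mathbb Ce_i$, and its algebra is the upper triangular matrices. On $L^2[0,1]$ the nest $\{L^2[0,t]\}_{0\le t\le1}$ is uncountable and has no atoms. On $\ell^2(\mathbb Q)$ the spaces $\ell^2(I)$, with $I$ a down-closed subset of $\mathbb Q$, form a nest. It is purely atomic with atoms $\mathbb C\delta_q$ and yet uncountable, because there are uncountably many cuts.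

**Theorem A.** Let $K\ne0$ be separable and $\mathcal M\subset B(K)$ a weak*-closed unital subalgebra satisfying (F). Then $\mathcal N=\operatorname{Lat}\mathcal M$ is a countable nest and $\mathcal M=\operatorname{Alg}\mathcal N$. Conversely, $\operatorname{Alg}\mathcal N$ satisfies (F) for every countable nest $\mathcal N$ on $K$.

**Theorem A implies Theorem B.** Let $\phi$ be normal and $C^*$-extreme, with $E,K,\mathcal M$ as in Section 3. By Lemma 1 and Theorem A, $\mathcal M=\operatorname{Alg}\mathcal N$ with $\mathcal N$ a countable nest, and a countable nest is purely atomic (Lemma 6(a) below). Let $P_i$ be its atoms. There are countably many, and $\sum P_i=1$. If $P_i$ is the atom of $N_i$, then $P_iB(K)P_i\subset\operatorname{Alg}\mathcal N=\mathcal M$: on an element $N'\supset N_i$ these operators have range in $N_i\subset N'$, and on $N'\subset(N_i)_-$ they vanish.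

In particular $(1\otimes P_i)E\subset E$. Put $E_i=(1\otimes P_i)E=E\cap(\mathcal G\otimes P_iK)$. Then $E=\bigoplus_iE_i$. The space $E_i$ is invariant under the selfadjoint algebra $1\otimes B(P_iK)$ on $\mathcal G\otimes P_iK$, so its projection lies in the commutant $\mathcal B(\mathcal G)\otimes1$. That is,
$$E_i=G_i\otimes P_iK,\qquad G_i\subset\mathcal G\text{ closed}.$$
If $G_i=0$, then $E\subset\mathcal G\otimes(1-P_i)K$, a subspace invariant under $\mathcal B(\mathcal G)\otimes1$, which contradicts minimality. So $G_i\ne0$. Identify $\mathcal H$ with $E$ via $V$, so that $\phi(a)=P_E(a\otimes1)|_E$. Since $a\otimes1$ commutes with each $1\otimes P_i$,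
$$\phi\cong\bigoplus_i(P_{G_i}a|_{G_i})\otimes1_{P_iK}.\tag{3}$$
This is a countable direct sum, indexed by pairs ($i$, basis vector of $P_iK$), of the maps $a\mapsto P_{G_i}a|_{G_i}$, which are normal, UCP and pure by Example 4. $\square$

Everything now rests on Theorem A.

## 5. Orthogonal vectors from factorizations, and the case $\dim K=2$

The engine of the proof is a short computation. Call a functional $f$ *hermitian* if $f(b^*)=\overline{f(b)}$.

**Lemma 2.** Let $\mathcal B\subset B(K)$ be a unital $C^*$-algebra, $f\in\mathcal B^*$ hermitian, $x\in K$ a unit vector with $p=xx^*\in\mathcal B$, and $0\ne\mu\in\mathbb R$ with $f(pb)=\mu\langle bx,x\rangle$ for all $b\in\mathcal B$. Let $s\neq t$ be positive numbers and $S_s,S_t\in\mathcal B^{-1}$ with $S_r^*S_r=1+rp$ for $r=s,t$. If $f(S_t^{-1}S_s)=0=f(S_s^{-1}S_t)$, then $S_sx\perp S_tx$.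

*Proof.* Taking adjoints, $f(bp)=\overline{f(pb^*)}=\mu\langle bx,x\rangle$. Let $D_r=1+rp$ and $\tau(r)=r/(1+r)$, so $D_r^{-1}=1-\tau(r)p$. From $S_r^*S_r=D_r$ we get $S_r^{-1}=D_r^{-1}S_r^*$ and $(S_r^{-1})^*=S_rD_r^{-1}$. Put $B=S_t^*S_s$. Then
$$0=f(S_t^{-1}S_s)=f(D_t^{-1}B)=f(B)-\tau(t)\mu\langle Bx,x\rangle,$$
$$0=\overline{f(S_s^{-1}S_t)}=f(S_t^*(S_s^{-1})^*)=f(BD_s^{-1})=f(B)-\tau(s)\mu\langle Bx,x\rangle.$$
Since $\tau(s)\neq\tau(t)$ and $\mu\ne0$, subtracting gives $0=\langle Bx,x\rangle=\langle S_sx,S_tx\rangle$. $\square$

**The case $\dim K=n<\infty$.** Let $\mathcal M\subset M_n$ satisfy (F). We claim $\mathcal M+\mathcal M^*=M_n$. If not, some nonzero functional vanishes on the selfadjoint space $\mathcal M+\mathcal M^*$. Writing it as $f_1+if_2$ with $f_1,f_2$ hermitian (both vanish there), we get a nonzero hermitian $f(b)=\operatorname{tr}(\rho b)$ vanishing on $\mathcal M$, with $\rho=\rho^*\ne0$. Pick a unit vector $x$ with $\rho x=\mu x$, $\mu\neq0$. Then $f(xx^*b)=\mu\langle bx,x\rangle$. By (F) choose $S_t\in\mathcal M^{-1}$ with $S_t^*S_t=1+t\,xx^*$ for each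 $t>0$. Products $S_t^{-1}S_s$ lie in $\mathcal M$, so $f$ kills them, and Lemma 2 makes $S_tx$ ($t>0$) pairwise orthogonal. They are nonzero, as $\|S_tx\|^2=1+t$. This gives $n+1$ nonzero orthogonal vectors in $\mathbb C^n$, a contradiction.

**The case $n=2$.** Since $1\in\mathcal M\cap\mathcal M^*$, we get $4=\dim(\mathcal M+\mathcal M^*)\le2\dim\mathcal M-1$, so $\dim\mathcal M\ge3$. If $\mathcal M\ne M_2$, Burnside's theorem (an algebra of operators on a finite-dimensional complex space $Y$, without nontrivial invariant subspaces and containing $1$, is $B(Y)$) gives an invariant line. In an orthonormal basis starting with a vector of that line, $\mathcal M$ lies in the $3$-dimensional algebra of upper triangular matrices, hence equals it. This is Theorem A for $\dim K=2$.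

**Where this approach stops.** For infinite-dimensional $K$ the same argument, with an uncountable orthogonal family in place of $n+1$ vectors, shows that no nonzero hermitian *trace-class* functional kills $\mathcal M$. A variant will show that $\operatorname{Lat}\mathcal M$ is a nest. But then Burnside is no longer available. To use it inside $\mathcal M$ one needs a nonzero finite-rank idempotent $e\in\mathcal M$, so that $e\mathcal Me$ acts on a finite-dimensional space. Weak* information gives no such thing in the *norm* closure of the algebra we control, as the following example shows. On $\ell^2(\mathbb Z)$ let $U\delta_n=\delta_{n+1}$ and $V\delta_n=e^{2\pi in\theta}\delta_n$ with $\theta$ irrational. The algebra generated by $U^{\pm1},V^{\pm1}$ is selfadjoint. An operator commuting with $V$ is diagonal, and one commuting also with $U$ is scalar; so the algebra is weak*-dense in $B(\ell^2(\mathbb Z))$. Yet its norm closure contains no compact $c\ne0$. Choose $n_l\to\infty$ with $n_l\theta\to0$ mod $1$. As $U^{-n}U^jV^kU^n=e^{2\pi ikn\theta}U^jV^k$, we have $U^{-n_l}aU^{n_l}\to a$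 in norm for all $a$ in the norm closure. For compact $c$, $\|U^{-n_l}cU^{n_l}x\|=\|cU^{n_l}x\|\to0$, because $U^{n_l}x\to0$ weakly. So $cx=0$ for all $x$.

The way past this point is to work in norm, modulo the compacts. We look for an $a$ in the algebra with eigenvalue $1$ whose image modulo compacts has small real part. Then $1$ is an isolated eigenvalue of finite multiplicity, and the Riesz projection is the desired $e$. Hahn–Banach arguments modulo the compacts produce functionals that vanish on the compacts, so the orthogonality argument must be able to carry such a singular part. This dictates the next section.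

## 6. The localized setting, and functionals with a singular part

Later we must work inside a single atom $L$ of the nest, and we want $S^{-1}$ to equal $S^*$ modulo compacts. Both wishes are built into the following.

**Setting (S).** $K=L\oplus L'$ is separable, $L\neq0$, $L'$ possibly $0$. $\mathcal B=B(L)\oplus B(L')\subset B(K)$, with elements $b=b_1\oplus b_2$. $\mathcal J=\mathcal K(L)\oplus0$ is a closed ideal of $\mathcal B$, $q:\mathcal B\to\mathcal B/\mathcal J$ is the quotient map, and $\|b\|_q=\|q(b)\|$. $\mathcal S\subset\mathcal B^{-1}$ is a group such that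

(i) $S^*S-1\in\mathcal J$ for all $S\in\mathcal S$;

(ii) every positive invertible $D\in1+\mathcal J$ equals $S^*S$ for some $S\in\mathcal S$.

Put $\mathcal A=\operatorname{span}\mathcal S$, a unital algebra since $\mathcal S$ is a group, and $\mathcal A_L=\{a_1:a\in\mathcal A\}$.

For example, with $L'=0$ and $K=\mathbb C^n$, condition (i) is empty, and $\mathcal S$ can be the invertible upper triangular matrices; (ii) is Cholesky. Note also that (i) gives
$$S^{-1}-S^*=(1-S^*S)S^{-1}\in\mathcal J\qquad(S\in\mathcal S).\tag{4}$$

**Lemma 3.** Assume (S), and let $Z\in\mathcal B^{-1}$ with $Z-1\in\mathcal J$. Then the group $Z\mathcal SZ^{-1}$ also satisfies (i) and (ii).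

*Proof.* For (i): $ZSZ^{-1}-S=\bigl((Z-1)S-S(Z-1)\bigr)Z^{-1}\in\mathcal J$, so $(ZSZ^{-1})^*(ZSZ^{-1})$ and $S^*S$ agree modulo $\mathcal J$. For (ii): given $D$, the operators $Z^*Z$ and $Z^*DZ$ are positive invertible in $1+\mathcal J$, so $Z^*Z=S_1^*S_1$ and $Z^*DZ=S_2^*S_2$ with $S_i\in\mathcal S$. Put $S=S_1^{-1}S_2\in\mathcal S$. Then $S^*Z^*ZS=S_2^*(S_1^{-1})^*S_1^*S_1S_1^{-1}S_2=S_2^*S_2=Z^*DZ$, and multiplying by $(Z^{-1})^*$ on the left and $Z^{-1}$ on the right gives $(ZSZ^{-1})^*(ZSZ^{-1})=D$. $\square$

**Lemma 4.** Assume (S).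

(a) If $f\in\mathcal B^*$ is hermitian and $f|_{\mathcal S}=0$, then $f|_{\mathcal J}=0$.

(b) Let $f(b)=\operatorname{tr}(\rho b_1)+h(b)$ vanish on $\mathcal S$, where $h\in\mathcal B^*$ is hermitian with $h|_{\mathcal J}=0$, and $\rho$ is a finite-rank operator on $L$ that is diagonalizable with real eigenvalues. Then $\rho=0$.

*Proof.* (a) On $\mathcal J\cong\mathcal K(L)$ we have $f(k)=\operatorname{tr}(\rho k)$ with $\rho$ trace class, and $\rho=\rho^*$ since $f$ is hermitian. Suppose $\rho\neq0$ and choose a unit vector $x\in L$ with $\rho x=\mu x$, $0\ne\mu\in\mathbb R$. Let $p=xx^*\oplus0\in\mathcal J$. For $b\in\mathcal B$ we have $pb\in\mathcal J$, so $f(pb)=\operatorname{tr}(\rho xx^*b_1)=\mu\langle bx,x\rangle$. By (ii) choose $S_t\in\mathcal S$ with $S_t^*S_t=1+tp$ for every $t>0$. As $\mathcal S$ is a group, $f(S_t^{-1}S_s)=0$ for all $s,t$. By Lemma 2 the vectors $S_tx$, $t>0$, are pairwise orthogonal, and $\|S_tx\|^2=1+t>0$. This is an uncountable orthogonal family of nonzero vectors in the separable space $K$, a contradiction.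

(b) We make $\rho$ selfadjoint by a similarity. Choose a finite-dimensional $F\subset L$ containing $\operatorname{ran}\rho$ and $(\ker\rho)^\perp$. Then $\rho=\rho|_F\oplus0$ on $F\oplus F^\perp$, and $\rho|_F$ is diagonalizable with real eigenvalues. So there is an invertible $Z=Z_1\oplus1$, with $Z_1-1$ of finite rank, such that $Z_1\rho Z_1^{-1}$ is selfadjoint. Put $f'(b)=f(Z^{-1}bZ)$, which vanishes on $Z\mathcal SZ^{-1}$. Since $Z^{-1}bZ-b=Z^{-1}\bigl(b(Z-1)-(Z-1)b\bigr)\in\mathcal J$ and $h$ kills $\mathcal J$,
$$f'(b)=\operatorname{tr}(Z_1\rho Z_1^{-1}b_1)+h(b),$$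
which is hermitian. By Lemma 3 and part (a) applied to $Z\mathcal SZ^{-1}$, $f'|_{\mathcal J}=0$, so $Z_1\rho Z_1^{-1}=0$ and $\rho=0$. $\square$

**Lemma 5.** Under (S), $\operatorname{Lat}\mathcal A_L$ is a nest on $L$, and $S_1M=M$ for $S\in\mathcal S$, $M\in\operatorname{Lat}\mathcal A_L$.

*Proof.* $S_1M=M$ because $S$ and $S^{-1}$ are in $\mathcal S$. The lattice contains $0,L$ and is closed under intersections and closed spans. For total ordering, we build from two incomparable elements a $\rho$ forbidden by Lemma 4(b). Suppose $x\in M_1\setminus M_2$ and $y\in M_2\setminus M_1$ with $M_1,M_2\in\operatorname{Lat}\mathcal A_L$. Put $v=(1-P_{M_1})y\neq0$, $u=(1-P_{M_2})x\ne0$ and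
$$\rho=\|v\|^{-2}xv^*+\|u\|^{-2}yu^*.$$
For $a\in\mathcal A$ we have $a_1x\in M_1\perp v$ and $a_1y\in M_2\perp u$, so $\operatorname{tr}(\rho a_1)=0$. Since $\langle x,v\rangle=0=\langle y,u\rangle$, $\langle x,u\rangle=\|u\|^2$ and $\langle y,v\rangle=\|v\|^2$, we get $\rho x=y$ and $\rho y=x$. The vectors $x,y$ are independent and span $\operatorname{ran}\rho$, so $\rho^2=1$ on $\operatorname{ran}\rho$ and $\rho^3=\rho\neq0$. Thus $\rho$ is diagonalizable with eigenvalues in $\{0,1,-1\}$. This contradicts Lemma 4(b) with $h=0$. $\square$

## 7. Uncountable nests change multiplicity under similarity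

The nests above must have atoms before anything local can be done. We now rule out uncountable nests. The mechanism is that a similarity $T=$ unitary $+$ compact can carry an uncountable nest to one with different spectral multiplicity, whereas the factorization property would allow one to replace $T$ by a unitary. We need:

**Davidson's similarity theorem** (K. R. Davidson, *Similarity and compact perturbations of nest algebras*, J. Reine Angew. Math. 348 (1984) 72–87; see also Ch. 13 of his book *Nest Algebras*). Let $\theta:\mathcal L\to\tilde{\mathcal L}$ be an order isomorphism of nests on separable infinite-dimensional spaces $L,\tilde L$ with $\dim(M'\ominus M)=\dim(\theta(M')\ominus\theta(M))$ for all $M\subset M'$ in $\mathcal L$. Then there is an invertible $T=U+C:L\to\tilde L$, with $U$ unitary and $C$ compact, such that $TM=\theta(M)$ for all $M\in\mathcal L$.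

**Lemma 6.** (a) A countable nest on a separable space is purely atomic.

(b) Let $\mathcal L$ be a nest on a separable space $L$ such that for every positive invertible $D\in1+\mathcal K(L)$ there is an invertible $S\in B(L)$ with $S^*S=D$ and $SM=M$ for all $M\in\mathcal L$. Then $\mathcal L$ is countable, hence purely atomic.

*Proof.* We may assume $L\neq0$.

**Step 1: coordinates on the nest.** The purpose is to turn $\mathcal L$ into a compact set $\Omega\subset[0,1]$. Let $\omega$ be a faithful normal state on $B(L)$ and $s(M)=\omega(P_M)$. Then $s$ is strictly increasing on $\mathcal L$, with $s(0)=0$ and $s(L)=1$. A monotone sequence in $\mathcal L$ has its projections converging strongly to the projection of an element of $\mathcal L$ (closed union or intersection), and $s$ is continuous along it. Hence $\Omega=s(\mathcal L)$ is compact: from a convergent sequence in $\Omega$ take a monotone subsequence. Moreover, the closed span of any nonempty $\mathcal L'\subset\mathcal L$ is the limit of an increasing sequence in $\mathcal L'$. To see this, take an increasing sequence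 in $\mathcal L'$ with $s\to\sup s(\mathcal L')$, and let $N$ be its closed union. If some $M\in\mathcal L'$ were not in $N$, then $N\subsetneq M$ and $s(M)>s(N)=\sup s(\mathcal L')$. The same holds for intersections and decreasing sequences.

**Step 2: a spectral measure.** The purpose is to separate atoms from the continuous part. For $t\in[0,1]$ let $M_t$ be the closed span of all $M\in\mathcal L$ with $s(M)\le t$. By Step 1, $s(M_t)\le t$, so $M_t$ is the largest element with $s\le t$. Let $F(t)=P_{M_t}$. It is increasing with $F(0)=0$, $F(1)=1$. It is right continuous: if $t_n\downarrow t$, then $N=\bigcap M_{t_n}$ has $s(N)=\lim s(M_{t_n})\le t$, so $N=M_t$. Let $\mathsf E$ be the spectral measure on $[0,1]$ with $\mathsf E([0,t])=F(t)$. Then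

* $\mathsf E([0,s(M)])=P_M$ for $M\in\mathcal L$, since $M_{s(M)}=M$;
* $\mathsf E(\{0\})=0$, and $\mathsf E(\{t\})=F(t)-F(t-)$ for $t>0$;
* if $t=s(M)>0$, then $F(t-)$ projects onto the closed span of the elements with $s<t$, that is, of those properly contained in $M$, so $\mathsf E(\{s(M)\})=P_M-P_{M_-}$;
* if $t\notin\Omega$, then $s(M_t)<t$ and $F$ is constant on $[s(M_t),t]$, so $\mathsf E(\{t\})=0$;
* on $[\alpha,\beta)$, for a complementary interval $(\alpha,\beta)$ of $\Omega$ in $[0,1]$, $F$ is constant (as $s(M_t)\in\Omega$ forces $s(M_t)\le\alpha$), so $\mathsf E((\alpha,\beta))=0$. Hence $\mathsf E$ lives on $\Omega$.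

Let $Q=\sum_t\mathsf E(\{t\})$. This is the sum of all atoms, and it commutes with every $P_M$. Then $\lambda_c=\omega((1-Q)\mathsf E(\cdot))$ is a nonatomic finite measure on $\Omega$ of total mass $\omega(1-Q)$, which is nonzero iff $Q\ne1$.

**Step 3: part (a).** If $\mathcal L$ is countable, so is $\Omega$. A nonatomic measure on a countable set is $0$, so $\omega(1-Q)=0$ and $Q=1$.

**Step 4: two models with different multiplicity.** For (b), suppose $\mathcal L$, equivalently $\Omega$, is uncountable. Then $L$ is infinite-dimensional. An uncountable compact subset of $\mathbb R$ contains a Cantor set, so $\Omega$ carries a nonatomic probability measure $\nu$. Put $\nu_1=\lambda_c+\nu$, and for $n=1,2$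
$$L^{(n)}=QL\oplus\bigl(L^2(\nu_1)\otimes\mathbb C^n\bigr),\qquad\theta_n(M)=QM\oplus\bigl(\chi_{[0,s(M)]}L^2(\nu_1)\otimes\mathbb C^n\bigr).$$

*$\theta_n(\mathcal L)$ is a nest and $\theta_n$ an order isomorphism onto it.* By Step 1, closed spans and intersections are limits of monotone sequences, along which $s$ is continuous. Points are $\nu_1$-null, so $\theta_n$ preserves them. Also $\theta_n(0)=0$ and $\theta_n(L)=L^{(n)}$. Suppose $M\subsetneq M'$. If $Q(P_{M'}-P_M)\ne0$, then clearly $\theta_n(M)\subsetneq\theta_n(M')$. If $Q(P_{M'}-P_M)=0$, then $\lambda_c((s(M),s(M')])=\omega((1-Q)(P_{M'}-P_M))=\omega(P_{M'}-P_M)>0$, and again the inclusion is strict.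

*$\theta_n$ preserves dimensions.* If $\dim(M'\ominus M)<\infty$, there are only finitely many elements of $\mathcal L$ between $M$ and $M'$. So $\Omega\cap(s(M),s(M')]$ is finite and $\nu_1$-null, and $P_{M'}-P_M$ is a finite sum of atoms (differences of consecutive elements), hence $\le Q$. So $\dim(\theta_n(M')\ominus\theta_n(M))=\dim Q(M'\ominus M)=\dim(M'\ominus M)$. If $\dim(M'\ominus M)=\infty$, then either $Q(M'\ominus M)$ is infinite-dimensional, or $(1-Q)(P_{M'}-P_M)\ne0$. In the second case $\lambda_c((s(M),s(M')])>0$, and the $L^2$-part is infinite-dimensional because $\nu_1$ is nonatomic. In both cases the dimensions are countably infinite on both sides.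

**Step 5: from similar to unitarily equivalent.** By Davidson's theorem there is an invertible $T_n=U_n+C_n:L\to L^{(n)}$ with $U_n$ unitary, $C_n$ compact and $T_nM=\theta_n(M)$ for all $M$. Then $T_n^*T_n=1+U_n^*C_n+C_n^*U_n+C_n^*C_n\in1+\mathcal K(L)$ is positive invertible. By hypothesis $T_n^*T_n=S_n^*S_n$ with $S_n$ invertible and $S_nM=M$ for all $M$. So $u_n=T_nS_n^{-1}$ is unitary ($u_n^*u_n=(S_n^{-1})^*T_n^*T_nS_n^{-1}=1$) and $u_nM=\theta_n(M)$. Thus $w=u_2u_1^*:L^{(1)}\to L^{(2)}$ is unitary with $w\theta_1(M)=\theta_2(M)$ for all $M\in\mathcal L$.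

**Step 6: the contradiction.** An element of $\mathcal L$ with $s$-value in $(s(M_-),s(M)]$ properly contains $M_-$ and lies in $M$, so it is $M$. Hence $\Omega\cap(s(M_-),s(M)]\subset\{s(M)\}$ is $\nu_1$-null. Since $\theta_n(M)_-=\theta_n(M_-)$, the atoms of $\theta_n(\mathcal L)$ are the spaces $(M\ominus M_-)\oplus0$, and they sum to $QL\oplus0$. The unitary $w$ carries atoms to atoms, so it maps $L^2(\nu_1)$ onto $L^2(\nu_1)\otimes\mathbb C^2$ and intertwines $\chi_{[0,s]}$ with $\chi_{[0,s]}\otimes1$ for $s\in\Omega$. These projections generate $L^\infty(\nu_1)$ and $L^\infty(\nu_1)\otimes1$ respectively, since $\nu_1$ lives on $\Omega$ and $[0,t]\cap\Omega=[0,s]\cap\Omega$ for $s=\max(\Omega\cap[0,t])$. But the commutant of $L^\infty(\nu_1)$ on $L^2(\nu_1)$ is abelian, while that of $L^\infty(\nu_1)\otimes1$ on $L^2(\nu_1)\otimes\mathbb C^2\ne0$ is not. Contradiction. $\square$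

## 8. A finite-rank idempotent from a fixed point

**Proposition 7.** Under (S), the norm closure of $\mathcal A$ contains a nonzero finite-rank idempotent of the form $e=e_1\oplus0$.

*Proof.* If $D\in1+\mathcal K(L)$ is positive invertible, then $D\oplus1=S^*S$ with $S\in\mathcal S$ by (ii), so $S_1^*S_1=D$. By Lemma 5, $S_1$ maps each element of the nest $\mathcal L=\operatorname{Lat}\mathcal A_L$ onto itself. So Lemma 6(b) applies and $\mathcal L$ is purely atomic. Since $L\ne0$, fix $M\in\mathcal L$ with $M_-\ne M$ and a unit vector $x_0\in M\ominus M_-$. Put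
$$\Delta=\{y\in M:\|y-x_0\|\le\tfrac12\}.$$
For $y\in\Delta$ we have $\operatorname{Re}\langle y,x_0\rangle\ge\frac12$, so $y\notin M_-$. Hence $[\mathcal A_Ly]\in\mathcal L$, which contains $y$ and lies in $M$, is not inside $M_-$, that is,
$$[\mathcal A_Ly]=M\qquad(y\in\Delta).\tag{5}$$
Let $\varepsilon=1/32$ and $\mathcal A_\varepsilon=\{a\in\mathcal A:\|a+a^*\|_q<\varepsilon\}$. This set is convex, contains $0$, and is symmetric under $a\mapsto-a$. Its elements are nearly skew-adjoint modulo $\mathcal J$.

**Step 1: for every $y\in\Delta$, $x_0$ lies in the closure of $\{a_1y:a\in\mathcal A_\varepsilon\}$.** So (5) remains usable under the constraint $a\in\mathcal A_\varepsilon$. Suppose it fails for some $y$. By Hahn–Banach in the real Hilbert space $M$ there are $0\ne g\in M$ and $\kappa\ge0$ with $\operatorname{Re}\langle a_1y,g\rangle\le\kappa$ for $a\in\mathcal A_\varepsilon$. If $a\in\mathcal A$ and $r>\|a+a^*\|_q$, then $\pm\varepsilon r^{-1}a\in\mathcal A_\varepsilon$, so $|\operatorname{Re}\langle a_1y,g\rangle|\le\kappa\varepsilon^{-1}r$. Letting $r\downarrow\|a+a^*\|_q$,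
$$|\operatorname{Re}\langle a_1y,g\rangle|\le\kappa\varepsilon^{-1}\|a+a^*\|_q\qquad(a\in\mathcal A).$$
Hence $q(a+a^*)\mapsto\operatorname{Re}\langle a_1y,g\rangle$ is a well-defined bounded real-linear functional on a real subspace of $(\mathcal B/\mathcal J)_{sa}$. Extend it to $(\mathcal B/\mathcal J)_{sa}$, complexify, and compose with $q$. This gives a hermitian $h\in\mathcal B^*$ with $h|_{\mathcal J}=0$ and $2\operatorname{Re}h(a)=h(a+a^*)=\operatorname{Re}\langle a_1y,g\rangle$ for $a\in\mathcal A$. Replacing $a$ by $-ia$ gives the imaginary parts, so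
$$\langle a_1y,g\rangle=2h(a)\qquad(a\in\mathcal A).\tag{6}$$
We have equated a rank-one functional with a singular one on $\mathcal A$. It is not of the form in Lemma 4(b), because $yg^*$ need not have a real nonzero trace. We sandwich it to correct this. Let $c=\sum\alpha_iS_i\in\mathcal A$ with $S_i\in\mathcal S$, and put $c^\sharp=\sum\bar\alpha_iS_i^{-1}\in\mathcal A$ (for the chosen representation of $c$). By (4), $c^\sharp-c^*\in\mathcal J$. Consider
$$f(b)=\langle(c^\sharp bc)_1y,g\rangle-2h(c^\sharp bc)=\operatorname{tr}(\rho b_1)-2h(c^*bc),\qquad\rho=(c_1y)\bigl((c_1^\sharp)^*g\bigr)^*.$$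
For $b\in\mathcal A$ we have $c^\sharp bc\in\mathcal A$, so $f$ vanishes on $\mathcal A\supset\mathcal S$ by (6). The functional $b\mapsto h(c^*bc)$ is hermitian and vanishes on $\mathcal J$. From $f(1)=0$ we read off $\operatorname{tr}\rho=2h(c^*c)\in\mathbb R$. If this were nonzero, the rank-one operator $\rho$ would be diagonalizable with real eigenvalues $\operatorname{tr}\rho$ and possibly $0$, and Lemma 4(b) would give $\rho=0$, a contradiction. So $h(c^*c)=0$ for all $c\in\mathcal A$. By polarization $h(c^*d)=0$ for all $c,d\in\mathcal A$, and $c=1$ gives $h|_{\mathcal A}=0$. By (6), $g\perp[\mathcal A_Ly]=M$, so $g=0$. Contradiction.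

**Step 2: a local inequality.** The purpose is to show that an $a$ chosen for $y$ still pushes inward at all $y'$ weakly near $y$. Norm neighborhoods would be useless, since $\Delta$ is only weakly compact. It is $a\in\mathcal A_\varepsilon$ that makes weak neighborhoods work.

For $y\in\Delta$ choose $a=a^y\in\mathcal A_\varepsilon$ with $\|a_1y-x_0\|<\varepsilon$. There is $j\in\mathcal J$ with $\|a+a^*-j\|<\varepsilon$, and then $k=\frac12(j+j^*)\in\mathcal J$ is selfadjoint with $\|a+a^*-k\|<\varepsilon$. Put $z=y-x_0$. Let $W_y$ be the set of $y'\in\Delta$ such that, with $z'=y'-x_0$,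
$$|\langle k_1z',z'\rangle-\langle k_1z,z\rangle|<\varepsilon,\quad|\langle a_1x_0,z'-z\rangle|<\varepsilon,\quad|\langle x_0,z'-z\rangle|<\varepsilon.$$
$W_y$ contains $y$. It is relatively weakly open in $\Delta$, because $k_1$ is compact and so $z'\mapsto\langle k_1z',z'\rangle$ is weakly continuous on bounded sets. For $w\in M$ with $\|w\|\le\frac12$,
$$\bigl|\operatorname{Re}\langle a_1w,w\rangle-\tfrac12\langle k_1w,w\rangle\bigr|=\tfrac12\bigl|\langle(a+a^*-k)_1w,w\rangle\bigr|\le\tfrac{\varepsilon}{8}.$$
So for $y'\in W_y$: $\operatorname{Re}\langle a_1z',z'\rangle\le\operatorname{Re}\langle a_1z,z\rangle+\frac\varepsilon8+\frac\varepsilon2+\frac\varepsilon8$, and therefore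
$$\operatorname{Re}\langle a_1y',z'\rangle=\operatorname{Re}\langle a_1z',z'\rangle+\operatorname{Re}\langle a_1x_0,z'\rangle\le\operatorname{Re}\langle a_1z,z\rangle+\tfrac34\varepsilon+\operatorname{Re}\langle a_1x_0,z\rangle+\varepsilon=\operatorname{Re}\langle a_1y,z\rangle+\tfrac74\varepsilon.$$
Since $\|a_1y-x_0\|<\varepsilon$ and $\|z\|\le\frac12$, also $\operatorname{Re}\langle a_1y,z\rangle\le\operatorname{Re}\langle x_0,z\rangle+\frac\varepsilon2\le\operatorname{Re}\langle x_0,z'\rangle+\frac32\varepsilon$. Finally $\operatorname{Re}\langle y',z'\rangle=\operatorname{Re}\langle x_0,z'\rangle+\|z'\|^2$. Combining, and using $\frac74+\frac32=\frac{13}4\le4$,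
$$\operatorname{Re}\langle a_1y'-y',\,y'-x_0\rangle\le4\varepsilon-\|y'-x_0\|^2\qquad(y'\in W_y).\tag{7}$$

**Step 3: gluing, and a fixed point.** The purpose is to find one $a\in\mathcal A_\varepsilon$ with an honest eigenvector for eigenvalue $1$. $\Delta$ is weakly compact and metrizable. Take a finite subcover $W_{y_1},\dots,W_{y_n}$, a weakly continuous subordinate partition of unity $(\varphi_i)$ on $\Delta$, and $a_i=a^{y_i}$. Put
$$A(y)=\sum_i\varphi_i(y)a_i\in\mathcal A_\varepsilon,\qquad\Phi(y)=A(y)_1y\in M,$$
where $A(y)\in\mathcal A_\varepsilon$ by convexity. $\Phi:\Delta\to M$ is weak-to-weak continuous. Averaging (7) with weights $\varphi_i(y)$ (those with $\varphi_i(y)>0$ have $y\in W_{y_i}$),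
$$\operatorname{Re}\langle\Phi(y)-y,y-x_0\rangle\le4\varepsilon-\tfrac14=-\tfrac18<0\quad\text{when }\|y-x_0\|=\tfrac12.\tag{8}$$

We claim that $\Phi(y)=y$ for some $y\in\Delta$. Let $F_1\subset F_2\subset\cdots$ be finite-dimensional subspaces of $M$ containing $x_0$ with dense union, and let $R_n$ be the projection onto $F_n$. On the ball $\Delta\cap F_n$ consider the continuous map $v(y)=R_n\Phi(y)-y\in F_n$. If $v$ had no zero, Brouwer's theorem would give a fixed point of $y\mapsto x_0+\frac{v(y)}{2\|v(y)\|}$ on $\Delta\cap F_n$. At it $\|y-x_0\|=\frac12$ and $\operatorname{Re}\langle v(y),y-x_0\rangle=\frac12\|v(y)\|>0$. But $y-x_0\in F_n$, so $\operatorname{Re}\langle v(y),y-x_0\rangle=\operatorname{Re}\langle\Phi(y)-y,y-x_0\rangle<0$ by (8), a contradiction. So there is $y_n'\in\Delta\cap F_n$ with $R_n\Phi(y_n')=y_n'$. Pass to a subsequence with $y_n'\to y\in\Delta$ weakly. For $w\in\bigcup F_k$ and $n$ large, $\langle y_n',w\rangle=\langle\Phi(y_n'),w\rangle$, and in the limit $\langle y,w\rangle=\langle\Phi(y),w\rangle$. Hence $y=\Phi(y)$.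

**Step 4: the Riesz projection.** Let $a=A(y)\in\mathcal A$ with $y=\Phi(y)$. Then $a_1y=y\neq0$ and $\|a+a^*\|_q<\varepsilon$. We use the analytic Fredholm theorem: if $F$ is analytic on a connected open $\Lambda\subset\mathbb C$ with Fredholm values and $F(\lambda_0)$ is invertible for some $\lambda_0$, then $F(\lambda)$ is invertible off a closed discrete subset of $\Lambda$, and $F^{-1}$ is meromorphic on $\Lambda$ with finite-rank coefficients in its principal parts.

Let $\Lambda=\{\operatorname{Re}\lambda>\varepsilon/2\}\ni1$. In the $C^*$-algebra $\mathcal B/\mathcal J\cong B(L)/\mathcal K(L)\oplus B(L')$ we have $\operatorname{Re}q(a)\le\varepsilon/2$. So for $\lambda\in\Lambda$ the element $\lambda-q(a)$ has real part bounded below by a positive number and is invertible. That is, $\lambda-a_2$ is invertible and $\lambda-a_1$ is Fredholm. For large $\lambda\in\Lambda$, $\lambda-a_1$ is invertible. Hence $\sigma(a)\cap\Lambda=\sigma(a_1)\cap\Lambda$ is closed and discrete in $\Lambda$. Let $\gamma\subset\Lambda$ be a small circle around $1$ whose closed disc lies in $\Lambda$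 and contains no other point of $\sigma(a)$, and let
$$e=\frac1{2\pi i}\oint_\gamma(\lambda-a)^{-1}d\lambda.$$
Then $e$ is an idempotent. Its second component is $0$, since $(\lambda-a_2)^{-1}$ is analytic on the disc, so $e=e_1\oplus0$. And $e_1$ has finite rank, being a principal-part coefficient. From $(\lambda-a_1)^{-1}y=(\lambda-1)^{-1}y$ we get $e_1y=y\ne0$, so $e\ne0$.

It remains to see $e\in\overline{\mathcal A}$. The set $\Lambda\setminus\sigma(a)$ is connected (a connected open set minus a closed discrete set) and contains arbitrarily large $\lambda$, so it lies in the unbounded component of $\mathbb C\setminus\sigma(a)$. On that component $(\lambda-a)^{-1}$ lies in the closed algebra generated by $1$ and $a$. Indeed, this holds for $|\lambda|>\|a\|$ by the Neumann series, and the set of $\lambda$ where it holds is open and closed in the resolvent set. So the integral lies in $\overline{\mathcal A}$. $\square$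

## 9. Proof of Theorem A

Let $\mathcal M$ satisfy (F).

**Step 1: $\mathcal N=\operatorname{Lat}\mathcal M$ is a countable, purely atomic nest.** Take $L=K$, $L'=0$ and $\mathcal S_0=\{S\in\mathcal M^{-1}:S^*S-1\in\mathcal K(K)\}$. The identities
$$(ST)^*(ST)-1=T^*(S^*S-1)T+(T^*T-1),\qquad(S^{-1})^*S^{-1}-1=(S^{-1})^*(1-S^*S)S^{-1}$$
show that $\mathcal S_0$ is a group. Condition (i) holds by definition and (ii) by (F). By Lemma 5, $\operatorname{Lat}\mathcal M\subset\operatorname{Lat}(\operatorname{span}\mathcal S_0)$ is totally ordered, so it is a nest. Every $S\in\mathcal M^{-1}$ satisfies $SN=N$ for $N\in\mathcal N$, so by (F) the hypothesis of Lemma 6(b) holds, and $\mathcal N$ is countable and purely atomic.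

**Step 2: for each atom $P=P_N-P_{N_-}$, $P_NB(K)(1-P_{N_-})\subset\mathcal M$.** This is the main step. We localize to the atom, take the idempotent from Proposition 7, apply Burnside, and spread out a rank-one operator.

*Localization.* Let $L=PK$, $L'=L^\perp=N_-\oplus N^\perp$, with $\mathcal B,\mathcal J$ as in (S), and
$$\mathcal S=\{S\in\mathcal M^{-1}\cap\mathcal B:S^*S-1\in\mathcal J\}.$$
$\mathcal B$ is the commutant of $P$, so inverses of elements of $\mathcal B$ lie in $\mathcal B$. The identities of Step 1, with the ideal $\mathcal J$ of $\mathcal B$, show that $\mathcal S$ is a group, and (i) holds. For (ii), let $D=D_1\oplus1\in1+\mathcal J$ be positive invertible. By (F), $D=S^*S$ with $S\in\mathcal M^{-1}$, and we must show $S\in\mathcal B$. We have $SN_-=N_-$ and $SN=N$, and also $DN_-=N_-$ and $DN=N$. For $v\in N^\perp$, $w\in N$: $\langle Sv,Sw\rangle=\langle v,Dw\rangle=0$, and as $SN=N$ this gives $SN^\perp\subset N^\perp$. Likewise $S(N_-^\perp)\subset N_-^\perp$. Hence $SL\subset N\cap N_-^\perp=L$ and $SL'\subset N_-+N^\perp=L'$. So $S\in\mathcal B$, thus $S\in\mathcal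 S$, and (S) holds.

*Burnside.* As $\mathcal M$ is norm closed, Proposition 7 gives a nonzero finite-rank idempotent $e=PeP\in\mathcal M$. Let $Y=eK\subset L$. Then $e\mathcal Me|_Y\subset B(Y)$ is an algebra containing $1_Y$, and it is irreducible. Let $0\ne F\subset Y$ be invariant. The space $[\mathcal MF]\in\mathcal N$ is not contained in $N_-$, as it contains $F$ and $0\ne F\subset L\perp N_-$. So $[\mathcal MF]\supset N\supset Y$, and $Y=eY\subset\overline{\operatorname{span}}\,e\mathcal MF=\overline{\operatorname{span}}\,e\mathcal MeF\subset F$. By Burnside $e\mathcal Me|_Y=B(Y)$. Since $eme=(eme|_Y)e$, taking a rank-one operator in $B(Y)$ shows that $\mathcal M$ contains a rank-one operator $xz^*$ with $0\neq x\in Y\subset L$. Its kernel contains $\ker e\supset L'$, so $0\ne z\in L$.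

*Spreading.* For $m,m'\in\mathcal M$, $(mx)(m'^*z)^*=m\,xz^*\,m'\in\mathcal M$. The space $[\mathcal Mx]\in\mathcal N$ lies in $N$ and contains $x$, where $0\ne x\in N\ominus N_-$; so $[\mathcal Mx]=N$. Put $R=[\mathcal M^*z]^\perp\in\mathcal N$. Since $0\ne z\in N$ and $z\perp R$, $N\not\subset R$, so $R\subset N_-$. Conversely $N_-\subset R$, because $\mathcal MN_-\subset N_-\perp z$. So $[\mathcal M^*z]=N_-^\perp$. Taking spans and norm limits, all $x'z'^*$ with $x'\in N$, $z'\in N_-^\perp$ lie in $\mathcal M$. Their span is weak*-dense in $P_NB(K)(1-P_{N_-})$, and $\mathcal M$ is weak*-closed.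

**Step 3: $\mathcal M=\operatorname{Alg}\mathcal N$.** Clearly $\mathcal M\subset\operatorname{Alg}\mathcal N$. Let $A\in\operatorname{Alg}\mathcal N$ and let $P_j$ be the atom of $N_j\in\mathcal N$. Since $AP_jK\subset N_j$, $P_iAP_j=P_iP_{N_j}AP_j$. If $N_i\subset N_j$, then $P_i\le P_{N_j}$; otherwise $N_j\subset(N_i)_-$ and $P_iP_{N_j}=0$. So $P_iAP_j$ is $0$ or lies in $P_{N_j}B(K)(1-P_{(N_j)_-})\subset\mathcal M$. As $\sum P_i=1$, $A$ is the weak* limit over finite index sets $F$ of the bounded net $\sum_{i,j\in F}P_iAP_j\in\mathcal M$. Hence $A\in\mathcal M$.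

**Step 4: the converse.** Here we factor $D$ through a unitary matching of atoms. Let $\mathcal N$ be a countable nest on $K$, $D$ positive invertible, $T=D^{1/2}$. Since $T$ is invertible, $T\mathcal N=\{TN:N\in\mathcal N\}$ is a countable nest and $(TN)_-=T(N_-)$. By Lemma 6(a) both nests are purely atomic. Corresponding atoms have equal dimension, because $T$ induces an isomorphism $N/N_-\cong TN/TN_-$. So there is a unitary $u$ carrying each atom of $\mathcal N$ onto the corresponding atom of $T\mathcal N$. Each element of a purely atomic nest is the sum of the atoms it contains, by the dichotomy of Section 4; and the atom of $N'$ is contained in $N$ iff $N'\subset N$ iff $TN'\subset TN$. So $uN=TN$ for all $N\in\mathcal N$. Put $S=u^*T$. Then $SN=N$ for all $N$, so $S\in(\operatorname{Alg}\mathcal N)^{-1}$, and $S^*S=T^2=D$. $\square$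

With Section 4 this proves Theorem B: the conjecture is true.

## 10. Chains of subspaces without a copy of $\mathbb Q$

For Theorem C we must translate "countable nest" into a condition on the chain $\mathfrak X$. An *up-set* of a totally ordered set is a subset $I$ such that $x\in I$ and $x\le y$ imply $y\in I$. In $\mathbb Z$ the up-sets are $\emptyset$, $\mathbb Z$ and the rays $\{n\ge k\}$, countably many; in $\mathbb Q$ there are uncountably many.

**Lemma 8.** A countable totally ordered set $\mathfrak X$ contains a copy of $\mathbb Q$ iff it has uncountably many up-sets.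

*Proof.* If $\mathfrak X\supset\mathbb Q$, the up-sets generated by $\{q\in\mathbb Q:q>r\}$, $r\in\mathbb R$, are distinct: for $r<r'$ a rational in $(r,r')$ lies in the first and not in the second.

Conversely, suppose there are uncountably many up-sets. For $x\le y$ let $c(x,y)$ be the set of up-sets $I$ with $y\in I$, $x\notin I$, and write $x\sim y$ (and $y\sim x$) if $c(x,y)$ is countable. For $x\le y\le z$ we have $c(x,z)=c(x,y)\cup c(y,z)$ (distinguish $y\in I$ and $y\notin I$). So $\sim$ is an equivalence relation with convex classes, and the classes are totally ordered. Every up-set other than $\emptyset,\mathfrak X$ lies in some $c(x,y)$. As $\mathfrak X$ is countable, a single class would give only countably many up-sets, so there are at least two classes.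

No two classes $C<C'$ are adjacent. Suppose they are, and let $x\in C$, $y\in C'$, $I\in c(x,y)$. If some $u\in C$ lies in $I$, then $x<u$ and $I\in c(x,u)$. If some $u\in C'$ is not in $I$, then $u<y$ and $I\in c(u,y)$. Otherwise $I\cap C=\emptyset$ and $C'\subset I$, which determines $I$ by adjacency. The first two cases give countable unions of countable sets, so $c(x,y)$ is countable, contradicting $x\not\sim y$.

Thus the set of classes is a countable dense order with at least two points, and it contains a copy of $\mathbb Q$ by Cantor's theorem. Choosing representatives gives a copy in $\mathfrak X$. $\square$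

**Lemma 9.** Let $\phi$ be given by (2) for a countable chain $\mathfrak X$ of nonzero separable closed subspaces and nonzero separable $K_X$, with no condition on copies of $\mathbb Q$. Then the minimal dilation is given by $K=\bigoplus K_X$, $E=\bigoplus X\otimes K_X\subset\mathcal G\otimes K$, with $V$ the inclusion. Moreover $\mathcal M=\mathcal M_E$ equals $\operatorname{Alg}\mathcal N$ for the nest
$$\mathcal N=\operatorname{Lat}\mathcal M=\Bigl\{K_I=\bigoplus_{X\in I}K_X:\ I\text{ an up-set of }\mathfrak X\Bigr\},$$
whose atoms are the $K_X$, with $(1\otimes P_{K_X})E=X\otimes K_X$. $\mathcal N$ is countable iff $\mathfrak X$ contains no copy of $\mathbb Q$.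

*Proof.* $P_E(a\otimes1)|_E$ is the map (2), and $[(\mathcal B(\mathcal G)\otimes1)(X\otimes K_X)]=\mathcal G\otimes K_X$, so the dilation is minimal. Write $m\in B(K)$ as a block matrix $(m_{XX'})$. For $g\in X'$, $k\in K_{X'}$ we have $(1\otimes m)(g\otimes k)=\sum_Xg\otimes m_{XX'}k$, and this lies in $E$ iff for each $X$ either $m_{XX'}k=0$ or $g\in X$. So, as in Example 2,
$$\mathcal M=\{m:m_{XX'}=0\text{ unless }X'\subset X\}.$$
$\mathcal M$ contains $P_{K_X}B(K)P_{K_{X'}}$ whenever $X'\subset X$. With $X=X'$ this shows that an invariant subspace is a sum of some of the $K_X$; with $X'\subset X$ it shows that the index set is an up-set. Conversely each $K_I$ is invariant. Up-sets of a chain are totally ordered by inclusion, so $\mathcal N$ is a nest.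

If $I$ has a least element $X$, then $I\setminus\{X\}$ is the largest up-set properly inside $I$, so $(K_I)_-=K_{I\setminus\{X\}}$ and the atom is $K_X$. If $I$ has no least element, every $X\in I$ lies in the smaller up-set $\{X'\supset X\}$, so $(K_I)_-=K_I$. Thus the atoms are exactly the $K_X$. If $m\in\operatorname{Alg}\mathcal N$, then $m$ maps $K_{X'}$ into $\bigoplus_{X\supset X'}K_X$, so $m\in\mathcal M$; hence $\mathcal M=\operatorname{Alg}\mathcal N$. The last claim is Lemma 8. $\square$

**Proof of Theorem C: uniqueness.** If $\phi'=W^*\phi W$ with $W$ unitary, and $V:\mathcal H\to\mathcal G\otimes K$, $V':\mathcal H'\to\mathcal G\otimes K'$ are minimal dilations of $\phi,\phi'$, then $VW$ and $V'$ are minimal dilations of $\phi'$. So $V'=(1\otimes U)VW$ with $U:K\to K'$ unitary. Hence $E'=(1\otimes U)E$ and $\mathcal M_{E'}=U\mathcal M_EU^*$. So $U$ carries the atoms $P$ of $\operatorname{Lat}\mathcal M_E$ to those of $\operatorname{Lat}\mathcal M_{E'}$, and $(1\otimes P)E=X\otimes PK$ to $X\otimes UPK$. By Lemma 9, $\mathfrak X$ and the dimensions $\dim K_X$ are determined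 by $\phi$.

**Proof of Theorem C: necessity.** Let $\phi$ be normal and $C^*$-extreme. By Section 4 we have (3), where the $P_i$ are the atoms of elements $N_i$ of the countable nest $\mathcal N=\operatorname{Lat}\mathcal M$, $\mathcal M=\operatorname{Alg}\mathcal N$, $G_i\ne0$ and $E=\bigoplus G_i\otimes P_iK$. Since $E$ is separable, so is each $G_i$. We show that the $G_i$ form a chain with distinct members.

Let $N_i\subsetneq N_j$. Then $P_iB(K)P_j\subset\operatorname{Alg}\mathcal N=\mathcal M$: these operators have range in $N_i$ and vanish on $(N_j)_-$, and every element of $\mathcal N$ contains $N_j$ or lies in $(N_j)_-$. So invariance of $E$ gives $G_j\otimes P_iK\subset E\cap(\mathcal G\otimes P_iK)=G_i\otimes P_iK$, that is, $G_j\subset G_i$. If also $G_i\subset G_j$, then each $m\in P_jB(K)P_i$ has $(1\otimes m)E=(1\otimes m)(G_i\otimes P_iK)\subset G_j\otimes P_jK\subset E$, so $P_jB(K)P_i\subset\mathcal M$. This contradicts $\mathcal MN_i\subset N_i\subset(N_j)_-\perp P_jK$. Hence $G_j\subsetneq G_i$.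

So $\mathfrak X=\{G_i\}$ is a countable chain with distinct members, and $\phi$ has the form (2) with $K_{G_i}=P_iK$. By Lemma 9 and countability of $\operatorname{Lat}\mathcal M$, $\mathfrak X$ contains no copy of $\mathbb Q$.

**Proof of Theorem C: sufficiency.** Being normal, UCP and $C^*$-extreme is invariant under unitary equivalence, so let $\phi$ be given by (2) with $\mathfrak X$ as in the theorem. It is normal and UCP. By Lemma 9, $\mathcal M=\operatorname{Alg}\mathcal N$ with $\mathcal N$ countable, so $\mathcal M$ has (F) by Theorem A. Let $\phi=\sum T_i^*\phi_iT_i$ be a proper $C^*$-convex combination and fix $i$. By Radon–Nikodym,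
$$T_i^*\phi_i(a)T_i=V^*(a\otimes D)V,\qquad D\in B(K),\ 0\le D\le1.$$

To use (F) we need $D$ invertible. With $a=1$, $V^*(1\otimes D)V=T_i^*T_i\ge\delta$ for some $\delta>0$, so $\langle(1\otimes D)\xi,\xi\rangle\ge\delta\|\xi\|^2$ for $\xi\in E$. Let $0\ne k\in K$ have finitely many nonzero components, let $X$ be the smallest of the corresponding members of $\mathfrak X$, and let $g\in X$ be a unit vector. Then $g$ lies in all of them, so $g\otimes k\in E$ and $\langle Dk,k\rangle\ge\delta\|k\|^2$. Such $k$ are dense, so $D\ge\delta$.

Now write $D=S^*S$ with $S\in\mathcal M^{-1}$. Then $(1\otimes S)E=E$, so $(1\otimes S)V=VR$ with $R=V^*(1\otimes S)V$ invertible, and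
$$T_i^*\phi_i(a)T_i=V^*(1\otimes S)^*(a\otimes1)(1\otimes S)V=R^*\phi(a)R.$$
With $a=1$, $R^*R=T_i^*T_i$, so $W=RT_i^{-1}$ is invertible with $W^*W=1$, hence unitary, and $\phi_i=W^*\phi W$. So $\phi$ is $C^*$-extreme. $\square$

**Example 7.** In $\mathcal G=\ell^2(\mathbb Q)$ let $X_r=[\delta_q:q\le r]$. The direct sum of the pure maps $a\mapsto P_{X_r}a|_{X_r}$ over $r\in\mathbb Z$ is $C^*$-extreme: a chain of type $\mathbb Z$ contains no copy of $\mathbb Q$. The direct sum over $r\in\mathbb Q$ is not. By the uniqueness in Theorem C its chain is $\{X_r\}_{r\in\mathbb Q}$, which is order-isomorphic to $\mathbb Q$.
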